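\title{Cardinalities of minimal bases of transitive permutation groups}

\begin{abstract}
A base of a finite permutation group is a set of points whose pointwise stabilizer is trivial, and a base is minimal if no proper subset of it is a base. We prove that every finite non-empty set of integers greater than $1$ is the set of cardinalities of the minimal bases of some finite transitive permutation group, as conjectured by Dalla Volta, Mastrogiacomo and Spiga. For every prime $p$ the group can be chosen to be a metabelian $p$-group. The proof prescribes the minimal bases themselves: given a family of pairwise incomparable sets that is invariant under a transitive group, we construct a transitive group whose minimal bases project bijectively onto the members of the family.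
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a permutation group on a finite set $\Omega$. For $S\subseteq\Omega$ let $G_{(S)}$ be the subgroup of elements fixing every point of $S$; thus $G_{(\emptyset)}=G$. The set $S$ is a \emph{base} for $G$ if $G_{(S)}=1$. Two elements $g,h$ that agree on a base are equal, because $gh^{-1}$ fixes the base pointwise, so a base is a set of points whose images determine a group element. A base is \emph{minimal} if no proper subset of it is a base. Every set containing a base is a base and every base contains a minimal base, so the minimal bases determine all bases. We study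
\[
\mathcal M(G,\Omega)=\{\ell\in\mathbb N : G \text{ has a minimal base of cardinality } \ell\},
\]
where $\mathbb N$ is the set of positive integers.

In the most familiar examples $\mathcal M(G,\Omega)$ has one element. For the symmetric group on $n\ge 2$ points, $G_{(S)}$ is the symmetric group on $\Omega\setminus S$, which is trivial exactly when $|S|\ge n-1$; hence $\mathcal M=\{n-1\}$. For $\mathrm{GL}_d(q)$ with $d\ge2$, acting on non-zero vectors, $S$ is a base exactly when it spans the space: if $S$ lies in the kernel of a non-zero linear form $f$ and $w\neq0$ lies in that kernel, then $x\mapsto x+f(x)w$ is a non-identity element fixing $S$ pointwise. The minimal bases are the bases of linear algebra, and $\mathcal M=\{d\}$ by the exchange lemma. For a general permutation group one cannot appeal to an exchange lemma, and it is natural to ask which sets $\mathcal M(G,\Omega)$ occur. The following facts are recorded in \cite{DMS}.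
\begin{itemize}
\item[(i)] For every non-empty set $X$ of positive integers there is a permutation group $G$ on some set $\Omega$ with $\mathcal M(G,\Omega)=X$.
\item[(ii)] Every interval $X$ of positive integers with $1\notin X$ equals $\mathcal M(G,\Omega)$ for some finite transitive group $G$.
\item[(iii)] If $G$ is transitive and $1\in\mathcal M(G,\Omega)$, then $G$ is regular and $\mathcal M(G,\Omega)=\{1\}$.
\item[(iv)] Some sets that are not intervals equal $\mathcal M(G,\Omega)$ for a finite transitive group $G$.
\end{itemize}
So transitivity imposes at least the restriction (iii). The conjecture posed in \cite{DMS} is that it imposes no other: \emph{every finite non-empty set $X\subseteq\mathbb N$ with $1\notin X$ equals $\mathcal M(G,\Omega)$ for some finite transitive permutation group $G$ on a finite set $\Omega$.} We prove this.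

From now on all groups, and all sets on which they act, are finite. Groups act on the right, and a \emph{permutation group} acts faithfully, that is, only the identity fixes every point. A transitive group is \emph{regular} if its point stabilizers are trivial. We write $C_p$ for the cyclic group of order $p$, and we call a group \emph{metabelian} if it has an abelian normal subgroup with abelian quotient; abelian groups are included.

\begin{theorem}\label{thm:conj}
Let $X$ be a finite non-empty set of integers $\ge2$. Then there is a finite transitive permutation group $G$ on a finite set $\Omega$ with $\mathcal M(G,\Omega)=X$. Moreover, for any prescribed prime $p$, the group $G$ can be taken to be a metabelian $p$-group, namely an extension of an elementary abelian $p$-group by a cyclic $p$-group.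
\end{theorem}

Together with the elementary restrictions of Section~\ref{sec:necessary}, this gives a complete list.

\begin{theorem}\label{thm:class}
For $X\subseteq\mathbb N$ the following are equivalent:
\begin{itemize}
\item[(a)] $X=\mathcal M(G,\Omega)$ for some non-trivial finite transitive permutation group $G$;
\item[(b)] $X=\{1\}$, or $X$ is finite, non-empty and $1\notin X$.
\end{itemize}
For every prime $p$, such a group $G$ can be chosen to be a metabelian $p$-group.
\end{theorem}

The trivial group is excluded because its only minimal base is the empty set, so that $\mathcal M(1,\Omega)=\emptyset$.

Both theorems come from a construction that controls the minimal bases and not only their sizes. A \emph{clutter} on a set $\Delta$ is a family $\mathcal C$ of subsets of $\Delta$, none of which is properly contained in another. If a group $K$ acts on $\Delta$, then $\mathcal C$ is \emph{$K$-invariant} if $C^k\in\mathcal C$ for all $C\in\mathcal C$ and $k\in K$.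

\begin{theorem}\label{thm:clutter}
Let $K$ be a finite group acting transitively, not necessarily faithfully, on a finite set $\Delta$. Let $\mathcal C$ be a non-empty $K$-invariant clutter on $\Delta$ with $\emptyset\notin\mathcal C$, and let $T$ be any non-trivial finite group. Then there are a finite set $I$ on which $K$ acts, a faithful transitive action of $G=T^I\rtimes K$ (with $K$ permuting the coordinates) on a finite set $\Omega$, and a surjection $\pi\colon\Omega\to\Delta$, such that for $S\subseteq\Omega$:
\begin{itemize}
\item[(1)] $S$ is a base for $G$ if and only if $\pi(S)$ contains a member of $\mathcal C$;
\item[(2)] $S$ is a minimal base for $G$ if and only if $\pi|_S$ is injective and $\pi(S)\in\mathcal C$.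
\end{itemize}
In particular $\mathcal M(G,\Omega)=\{|C| : C\in\mathcal C\}$. Conversely, for any non-trivial transitive permutation group $G$ on $\Omega$, the family of minimal bases is itself a non-empty $G$-invariant clutter on $\Omega$ without empty member.
\end{theorem}

The two halves of Theorem~\ref{thm:clutter} remove the group theory from the problem: a set $X$ equals $\mathcal M(G,\Omega)$ for a non-trivial transitive group if and only if $X$ is the set of member sizes of a non-empty clutter, without empty member, that is invariant under a transitive group. Section~\ref{sec:necessary} proves the converse half, Section~\ref{sec:hexagon} shows the construction for $X=\{2,3\}$, Section~\ref{sec:construction} carries it out in general, and Section~\ref{sec:cyclic} finds the required clutters in cyclic groups of prime power order.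

\section{What transitivity forces}\label{sec:necessary}

\begin{lemma}\label{lem:necessary}
Let $G\ne1$ be a transitive permutation group on $\Omega$. The minimal bases of $G$ form a non-empty $G$-invariant clutter on $\Omega$ without empty member, and $\mathcal M(G,\Omega)$ is finite and non-empty. If $1\in\mathcal M(G,\Omega)$, then $G$ is regular and $\mathcal M(G,\Omega)=\{1\}$.
\end{lemma}

\begin{proof}
By definition no minimal base properly contains another. An element $x$ fixes $S$ pointwise exactly when $g^{-1}xg$ fixes $S^g$ pointwise, so $G_{(S^g)}=g^{-1}G_{(S)}g$; hence $G$ permutes the bases and, since it preserves inclusion, the minimal bases. The set $\Omega$ is a base because $G$ is faithful, so a minimal base exists, and $\emptyset$ is not a base because $G\neq1$. Thus $\mathcal M(G,\Omega)$ is a non-empty subset of $\{1,\dots,|\Omega|\}$. If some singleton is a base, then by invariance and transitivity every singleton is a base, which says that $G$ is regular. A set with two or more points then properly contains a base, so the minimal bases are exactly the singletons.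
\end{proof}

The last argument uses only invariance and incomparability, and it is special to size $1$. At size $2$, the minimal bases with two points are the edges of a graph on which $G$ acts transitively on vertices, and incomparability asks only that larger minimal bases contain no edge. If the graph has few edges, this leaves room. So the combinatorics suggests that the conjecture is true, and the real question is whether the subgroup structure of $G$ imposes further relations among minimal bases.

\section{An example with minimal bases of sizes two and three}\label{sec:hexagon}

Take a hexagon with vertex set $\mathbb Z/6$ and place a switch with two states at each vertex. We allow rotating the hexagon and flipping any set of switches. Formally, $G$ consists of the permutations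
\[
g_{v,k}\colon (j,\varepsilon)\mapsto(j+k,\ \varepsilon+v_j)\qquad\bigl(v\in(\mathbb Z/2)^{\mathbb Z/6},\ k\in\mathbb Z/6\bigr)
\]
of $\mathbb Z/6\times\mathbb Z/2$. The map $g_{v,k}$ followed by $g_{w,l}$ is $g_{u,k+l}$ with $u_j=v_j+w_{j+k}$, so these maps form a group, of order $2^6\cdot 6=384$.

The \emph{arc} with center $\delta$ is $\{\delta-1,\delta,\delta+1\}$. Let $\Omega$ be the set of arcs with a state chosen at each of their three vertices, that is, the sets
\[
\omega=\{(\delta-1,\varepsilon_{-1}),(\delta,\varepsilon_0),(\delta+1,\varepsilon_1)\},
\]
and put $\pi(\omega)=\delta$. There are $6\cdot 2^3=48$ such points. The group $G$ permutes them transitively: rotate one arc onto the other, then flip the switches that disagree. An element $g_{v,k}$ fixing $\omega$ maps the arc of $\omega$ to itself, so $k=0$, and it changes no state on the arc, so $v_{\delta-1}=v_\delta=v_{\delta+1}=0$; conversely such elements fix $\omega$. The stabilizer of $\omega$ therefore depends only on the center $\pi(\omega)$. For $S\neq\emptyset$, the group $G_{(S)}$ consists of the $g_{v,0}$ with $v$ vanishing on the union of the arcs of $S$. Hence $S$ is a base if and only if its arcs cover the hexagon; the case $S=\Omega$ shows that the action is faithful.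

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\draw (90:1)--(30:1)--(-30:1)--(-90:1)--(-150:1)--(150:1)--cycle;
\foreach \x/\y in {90/0,30/1,-30/2,-90/3,-150/4,150/5}
  {\fill (\x:1) circle (1.6pt); \node at (\x:0.72) {$\y$};}
\draw[very thick] (160:1.25) arc (160:20:1.25);
\draw[very thick] (-20:1.25) arc (-20:-160:1.25);
\end{scope}
\begin{scope}[xshift=4.6cm]
\draw (90:1)--(30:1)--(-30:1)--(-90:1)--(-150:1)--(150:1)--cycle;
\foreach \x/\y in {90/0,30/1,-30/2,-90/3,-150/4,150/5}
  {\fill (\x:1) circle (1.6pt); \node at (\x:0.72) {$\y$};}
\draw[very thick] (160:1.2) arc (160:20:1.2);
\draw[very thick] (40:1.38) arc (40:-100:1.38);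
\draw[very thick] (-80:1.56) arc (-80:-220:1.56);
\end{scope}
\end{tikzpicture}
\caption{The two kinds of minimal covers of the vertices of a hexagon by arcs of three consecutive vertices: two arcs with opposite centers $0,3$ (left) and three arcs with alternate centers $0,2,4$ (right).}
\label{fig:hexagon}
\end{figure}

The arcs with centers in $Y\subseteq\mathbb Z/6$ cover the hexagon if and only if $Y$ contains one of the five sets
\begin{equation}\label{eq:five}
\{0,3\},\quad\{1,4\},\quad\{2,5\},\quad\{0,2,4\},\quad\{1,3,5\};
\end{equation}
see Figure~\ref{fig:hexagon}. Each of these sets gives a cover. Conversely, let $Y$ give a cover and contain no opposite pair $\{\delta,\delta+3\}$. There are three opposite pairs, so $|Y|\le3$. The vertex $j$ is covered exactly when $Y$ meets $\{j-1,j,j+1\}$, so, going around the hexagon, the steps between consecutive elements of $Y$ have length at most $3$; length $3$ would give an opposite pair. At most three steps of length at most $2$ add up to $6$, so the steps are $2,2,2$ and $Y$ is $\{0,2,4\}$ or $\{1,3,5\}$.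

None of the five sets contains another. In a minimal base no two points have the same center, since they have the same stabilizer and one could be dropped. So the minimal bases are the sets with distinct centers forming one of the sets \eqref{eq:five}, and $\mathcal M(G,\Omega)=\{2,3\}$.

\section{Groups with prescribed minimal bases}\label{sec:construction}

In the example, the group has a normal subgroup that is a direct product with one factor for each switch, a point with center $\delta$ freezes certain switches, and a set of points is a base when every switch is frozen. To reverse this we start from $\Delta$ and $\mathcal C$ and must decide what the switches are. All that matters about a switch is the set $B\subseteq\Delta$ of those $\delta$ that freeze it; for the switch at vertex $j$ of the hexagon, $B=\{j-1,j,j+1\}$. So we index the switches by a family $I$ of subsets of $\Delta$, and $S$ will be a base when $\pi(S)$ meets every member of $I$. We first build the group for an arbitrary family $I$ and then choose $I$ to match $\mathcal C$.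

\subsection*{The group attached to a family of sets}

One difficulty is invisible in the hexagon, where the rotations act regularly on the centers. In general an element of $K$ can fix $\delta$, and if such elements entered the point stabilizers we would lose control of their intersections. We avoid this by acting on the cosets of a subgroup that lies inside the direct product. Recall that a group $G$ acts transitively by right multiplication on the right cosets of a subgroup $H$, and that the stabilizer of $Hg$ is $g^{-1}Hg$.

\begin{proposition}\label{prop:group}
Let $K$ act transitively on $\Delta$, let $I$ be a non-empty $K$-invariant family of non-empty subsets of $\Delta$, and let $T\ne1$ be a finite group. Then $G=T^I\rtimes K$ has a faithful transitive action on a finite set $\Omega$, with a surjection $\pi\colon\Omega\to\Delta$, such that $S\subseteq\Omega$ is a base for $G$ if and only if $\pi(S)$ meets every member of $I$.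
\end{proposition}

\begin{proof}
\emph{The group.} Let $V=T^I$, with elements $v=(v_B)_{B\in I}$ multiplied coordinatewise. Since $I$ is invariant, $K$ acts on $I$ by $B\mapsto B^k$ and on $V$ by the automorphisms $v\mapsto v^k$, where $(v^k)_{B^k}=v_B$. This is a right action, because $((v^k)^l)_{B^{kl}}=(v^k)_{B^k}=v_B$. Let $G=V\rtimes K$: every element of $G$ is uniquely a product $vk$ with $v\in V$, $k\in K$, the subgroup $V$ is normal, and $k^{-1}vk=v^k$. For $\delta\in\Delta$ put
\[
H_\delta=\{v\in V : v_B=1 \text{ for all } B\in I \text{ with } \delta\in B\}.
\]
We need two properties of these subgroups. First, $H_\delta$ is normal in $V$, since $v_B=1$ implies $(w^{-1}vw)_B=1$ for $w\in V$. Second,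
\begin{equation}\label{eq:conj}
k^{-1}H_\delta k=H_{\delta^k}\qquad(k\in K).
\end{equation}
Indeed, let $v\in H_\delta$. A member of $I$ containing $\delta^k$ has the form $B^k$ with $\delta\in B\in I$, and $(v^k)_{B^k}=v_B=1$. Thus $k^{-1}H_\delta k\subseteq H_{\delta^k}$, and the same inclusion for $\delta^k$ and $k^{-1}$ gives the reverse one.

\emph{The action.} Fix $\delta_0\in\Delta$, put $H=H_{\delta_0}$, and let $\Omega$ be the set of right cosets of $H$ in $G$. Define $\pi(Hvk)=\delta_0^{\,k}$. This is well defined: since $H\le V$, the equality $Hvk=Hv'k'$ gives $Vk=Vk'$ and so $k=k'$. The map $\pi$ is onto because $K$ is transitive on $\Delta$. By normality of $H$ in $V$ and \eqref{eq:conj}, the stabilizer of $\omega=Hvk$ is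
\[
(vk)^{-1}H(vk)=k^{-1}(v^{-1}Hv)k=k^{-1}Hk=H_{\pi(\omega)} .
\]
As in the example, the stabilizer depends only on $\pi(\omega)$. For $\emptyset\neq S\subseteq\Omega$ we obtain
\begin{equation}\label{eq:stab}
G_{(S)}=\bigcap_{\omega\in S}H_{\pi(\omega)}=\{v\in V : v_B=1 \text{ whenever } B\in I \text{ and } B\cap\pi(S)\ne\emptyset\}.
\end{equation}

\emph{Bases.} Let $S\ne\emptyset$. If $\pi(S)$ meets every member of $I$, then \eqref{eq:stab} is trivial. If $\pi(S)$ misses some $B\in I$, then the element of $V$ with a non-identity element of $T$ in coordinate $B$ and $1$ elsewhere lies in \eqref{eq:stab}; here we use $T\neq1$. So $G_{(S)}=1$ if and only if $\pi(S)$ meets every member of $I$. For $S=\Omega$ we have $\pi(S)=\Delta$, which meets every member of $I$ because these are non-empty; hence the action is faithful. For $S=\emptyset$ both conditions fail: $G\ne1$ because $I\neq\emptyset$ and $T\neq1$, and $\emptyset$ does not meet a member of $I$.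
\end{proof}

Every point stabilizer lies in $V$, so no element of $G$ outside $V$ fixes a point of $\Omega$. This is why $K$ need not be faithful on $\Delta$.

\subsection*{Transversals}

We want $Y\subseteq\Delta$ to meet every member of $I$ exactly when $Y$ contains a member of $\mathcal C$. Taking $Y=C\in\mathcal C$, we see that each $B\in I$ must meet each $C\in\mathcal C$. Call such a set $B$ a \emph{transversal} of $\mathcal C$. The largest possible choice is to let $I$ be the family of all transversals, and it works.

\begin{lemma}\label{lem:transversal}
Let $\mathcal C$ be any family of subsets of $\Delta$. A set $Y\subseteq\Delta$ meets every transversal of $\mathcal C$ if and only if $Y$ contains a member of $\mathcal C$.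
\end{lemma}

\begin{proof}
If $Y\supseteq C\in\mathcal C$ and $B$ is a transversal, then $Y\cap B\supseteq C\cap B\neq\emptyset$. If $Y$ contains no member of $\mathcal C$, then every member of $\mathcal C$ has a point outside $Y$, so $\Delta\setminus Y$ is a transversal, and $Y$ does not meet it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:clutter}]
Let $I$ be the family of all transversals of $\mathcal C$. It is $K$-invariant: if $B\in I$, $k\in K$ and $C\in\mathcal C$, then $C^{k^{-1}}\in\mathcal C$ meets $B$, so $C$ meets $B^k$. It is non-empty, since $\emptyset\notin\mathcal C$ gives $\Delta\in I$. Its members are non-empty, since $\mathcal C\neq\emptyset$. Let $G$, $\Omega$ and $\pi$ be as in Proposition~\ref{prop:group}. Statement (1) follows from that proposition and Lemma~\ref{lem:transversal} with $Y=\pi(S)$.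

For (2), let $S$ be a minimal base. By (1) there is $C\in\mathcal C$ with $C\subseteq\pi(S)$. For each $c\in C$ choose one point of $S$ that $\pi$ maps to $c$, and let $S'\subseteq S$ be the set of chosen points. Then $\pi|_{S'}$ is injective and $\pi(S')=C$, so $S'$ is a base by (1), and $S'=S$ by minimality. Conversely, let $\pi|_S$ be injective with $\pi(S)=C\in\mathcal C$. Then $S$ is a base. If $S'$ is a proper subset of $S$, then $\pi(S')$ is a proper subset of $C$ by injectivity. A member of $\mathcal C$ contained in $\pi(S')$ would be properly contained in $C$, which is impossible in a clutter. So $S'$ is not a base, and $S$ is minimal.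

By (2) every minimal base has the size of a member of $\mathcal C$. Since $\pi$ is onto, we can choose one preimage of each point of a given $C\in\mathcal C$, and this yields a minimal base of size $|C|$. Hence $\mathcal M(G,\Omega)=\{|C|:C\in\mathcal C\}$. The converse statement is part of Lemma~\ref{lem:necessary}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. If $\mathcal C=\emptyset$, then $\emptyset\in I$; this coordinate is never forced to be trivial in \eqref{eq:stab}, and the action is not faithful. If $\emptyset\in\mathcal C$, then $I=\emptyset$. In that case, and also if $T=1$, we have $V=1$, and $G=K$ acts regularly, whatever else $\mathcal C$ contains. The clutter property is used only for one implication in (2). Without it, (1) still holds, and since ``$\pi(S)$ contains a member'' depends only on the inclusion-minimal members of $\mathcal C$, only these correspond to minimal bases.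
\end{remark}

\begin{remark}\label{rem:size}
The family of all transversals is convenient but can be larger than necessary. For the clutter \eqref{eq:five}, a set can meet each of the three opposite pairs in three ways, which gives $27$ sets; exactly two of them, $\{0,2,4\}$ and $\{1,3,5\}$, miss one of the triples. So there are $25$ transversals, while Section~\ref{sec:hexagon} used only six of them, the arcs.
\end{remark}

\section{Invariant clutters in cyclic groups}\label{sec:cyclic}

Let $X=\{x_1<\dots<x_r\}$ with $x_1\ge2$. By Theorem~\ref{thm:clutter} it remains to find a clutter with member sizes $X$ that is invariant under a transitive group. We let a finite abelian group $K$ act on $\Delta=K$ by translation, which is transitive, and take all translates of $r$ suitable sets.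

\begin{lemma}\label{lem:translates}
Let $A_1,\dots,A_r$ be subsets of a finite abelian group $K$ with $|A_i|=x_i$, and suppose that
\begin{equation}\label{eq:one}
|(A_i+t)\cap A_j|\le1\qquad\text{for all } i\ne j \text{ and } t\in K .
\end{equation}
Then $\mathcal C=\{A_i+t : 1\le i\le r,\ t\in K\}$ is a non-empty $K$-invariant clutter without empty member, and its set of member sizes is $X$.
\end{lemma}

\begin{proof}
Only the clutter property needs proof. Suppose $A_i+s\subseteq A_j+s'$, so that $A_i+t\subseteq A_j$ with $t=s-s'$. If $i\neq j$, then $|(A_i+t)\cap A_j|=x_i\ge2$, contrary to \eqref{eq:one}. If $i=j$, the two sets have the same size, so the inclusion is not proper.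
\end{proof}

This is the only place where $1\notin X$ is used. It cannot be avoided: the translates of a singleton are all the singletons, and every larger set contains one.

\begin{example}\label{ex:grid}
Let $K=\mathbb Z/x_1\times\dots\times\mathbb Z/x_r$ and let $A_i$ be the $i$-th direct factor, a subgroup of order $x_i$. If $u,v\in(A_i+t)\cap A_j$ with $i\neq j$, then $u-v\in A_i\cap A_j=\{0\}$, so \eqref{eq:one} holds. The clutter consists of the lines of a grid in the $r$ coordinate directions, and Theorem~\ref{thm:clutter} already gives a transitive group with $\mathcal M(G,\Omega)=X$. For $X=\{2,3\}$ we have $K\cong\mathbb Z/6$, and the clutter is \eqref{eq:five}, the cosets of $\{0,3\}$ and of $\{0,2,4\}$.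
\end{example}

The group $K$ of this example is a $p$-group only when every $x_i$ is a power of $p$. Subgroups cannot serve in $\mathbb Z/p^e$ even then, if $r\ge2$, because they form a chain. Condition \eqref{eq:one}, however, concerns only differences: two points of $(A_i+t)\cap A_j$ give a non-zero difference that occurs both in $A_i$ and in $A_j$. So it is enough to cut the $A_i$ out of a set in which a non-zero difference determines the two elements. Powers of $2$ form such a set, provided the modulus is so large that sums of two of them are not reduced.

\begin{lemma}\label{lem:powers}
Let $N\ge 1$ and $n>2^{N+1}$, and let $c_s$ be the residue of $2^s$ in $\mathbb Z/n$ for $1\le s\le N$. The elements $c_1,\dots,c_N$ are distinct. If $a\neq b$ and $c_a-c_b=c_{a'}-c_{b'}$, then $a=a'$ and $b=b'$.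
\end{lemma}

\begin{proof}
The integers $2,4,\dots,2^N$ are distinct and lie strictly between $0$ and $n$, so their residues are distinct. The equation gives $2^a+2^{b'}\equiv2^{a'}+2^{b}\pmod n$. Both sides are positive integers at most $2^{N+1}<n$, so they are equal. The integer $2^s+2^t$ determines the multiset $\{s,t\}$: if $s\neq t$ its binary expansion has two digits $1$, in positions $s$ and $t$, and if $s=t$ it has a single digit $1$, in position $s+1$. Hence $\{a,b'\}=\{a',b\}$ as multisets. Since $a\ne b$, we get $a=a'$, and removing this element from both multisets leaves $b'=b$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]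
Let $N=x_1+\dots+x_r$, let $p$ be a prime, choose $e$ with $n=p^e>2^{N+1}$, and let $K=\mathbb Z/n$. Partition the $N$ elements $c_1,\dots,c_N$ of Lemma~\ref{lem:powers} into sets $A_1,\dots,A_r$ with $|A_i|=x_i$. We verify \eqref{eq:one}. Suppose that $i\neq j$ and that $(A_i+t)\cap A_j$ contains two elements, say $u+t$ and $v+t$ with $u,v\in A_i$ distinct. The four elements $u$, $v$, $u+t$, $v+t$ lie in $\{c_1,\dots,c_N\}$, and $u-v=(u+t)-(v+t)$. Lemma~\ref{lem:powers} gives $u=u+t$, so $u\in A_i\cap A_j=\emptyset$, a contradiction.

Let $\mathcal C$ be the clutter of Lemma~\ref{lem:translates} and apply Theorem~\ref{thm:clutter} with $T=C_p$. The group $G=C_p^{\,I}\rtimes\mathbb Z/p^e$ is a transitive permutation group on a finite set $\Omega$ with $\mathcal M(G,\Omega)=X$. Its normal subgroup $C_p^{\,I}$ is an elementary abelian $p$-group, and the quotient is the cyclic $p$-group $\mathbb Z/p^e$. Hence $G$ is a metabelian $p$-group.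
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication (a)$\Rightarrow$(b) is contained in Lemma~\ref{lem:necessary}. Assume (b) and fix a prime $p$. If $1\notin X$, take the metabelian $p$-group of Theorem~\ref{thm:conj}; it is non-trivial because $\mathcal M(G,\Omega)=X\neq\emptyset$. If $X=\{1\}$, let $C_p$ act regularly on itself: every singleton is a base, so $\mathcal M=\{1\}$ by Lemma~\ref{lem:necessary}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DMS}
Francesca Dalla Volta, Fabio Mastrogiacomo and Pablo Spiga,
\emph{On the cardinality of irredundant and minimal bases of finite permutation groups},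
arXiv:2311.04489 (2023).

\end{thebibliography}
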